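\title{A strictly convex norm on $\ell_\infty$ with the diameter two property}

\begin{abstract}
We construct on $\ell_\infty(\mathbb N)$, arbitrarily close to the supremum norm, a strictly convex norm for which every nonempty relatively weakly open subset of the unit ball, and in particular every slice, has diameter two. The norm is the bidual of its restriction to $c_0$. The construction works in every Banach space that contains a copy of $c_0$ and has a countable total set of functionals. We also show that a strictly convex dual norm never has the strong diameter two property.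
\end{abstract}

\section{Introduction}\label{sec:intro}

Banach spaces are real and nonzero; $B_X$ and $S_X$ are the closed unit ball and the unit sphere of $X$, and a \emph{renorming} of $X$ is an equivalent norm on it. A norm is \emph{strictly convex} if $\frac12\|x+y\|=\|x\|=\|y\|$ implies $x=y$; equivalently, $S_X$ contains no nontrivial line segment. A \emph{slice} of $B_X$ is a set
\[
S(x^*,\alpha)=\{x\in B_X: x^*(x)>1-\alpha\},\qquad x^*\in S_{X^*},\ \alpha>0 .
\]
Every subset of $B_X$ has diameter at most $2$. The space $X$ has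
\begin{itemize}
\item the \emph{local diameter two property} (LD2P) if every slice of $B_X$ has diameter $2$;
\item the \emph{diameter two property} (D2P) if every nonempty relatively weakly open subset of $B_X$ has diameter $2$;
\item the \emph{strong diameter two property} (SD2P) if every convex combination $\sum_{i=1}^n\lambda_iS_i$ of slices $S_i$ of $B_X$ has diameter $2$.
\end{itemize}
A slice is nonempty, because $\sup_{B_X}x^*=1$, and relatively weakly open, so the D2P implies the LD2P.

Strict convexity and the LD2P pull in opposite directions. As $\alpha\downarrow0$, the slices $S(x^*,\alpha)$ decrease to the face $\{x\in B_X:x^*(x)=1\}$. In a strictly convex space this face has at most one point, since $x^*(x)=x^*(y)=1$ forces $\|x+y\|=2$. The LD2P asks that the slices stay as wide as the whole ball while they shrink to that point. In finite dimensions this is impossible: by compactness, every sequence $x_n\in S(x^*,1/n)$ converges to the unique point of the face, so the diameters of the slices tend to $0$.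

It is known that $\ell_\infty=\ell_\infty(\mathbb N)$ has a strictly convex renorming, while $\ell_\infty(\Gamma)$ has none when $\Gamma$ is uncountable. The supremum norm of $\ell_\infty$ has the D2P but is far from strictly convex, and the simplest strictly convex perturbation of it, however small, destroys even the LD2P; both facts are checked in Section~\ref{sec:idea}. The question posed in \cite{AHLT} is whether the two properties can coexist:
\begin{quote}
\emph{Does $\ell_\infty(\mathbb N)$ have a strictly convex renorming with the LD2P?}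
\end{quote}
The answer is yes, in a strong form.

\begin{theorem}\label{thm:linfty}
For every $\varepsilon\in(0,1)$ there is a norm $\|\cdot\|_C$ on $\ell_\infty$ with $\|\cdot\|_\infty\le\|\cdot\|_C\le(1+\varepsilon)\|\cdot\|_\infty$ that is strictly convex and has the D2P, hence the LD2P. Moreover, $(c_0,\|\cdot\|_C)$ has the D2P, and $(\ell_\infty,\|\cdot\|_C)$ is its bidual.
\end{theorem}

The subscript refers to the unit ball $C$, which is built in Section~\ref{sec:construction}. The construction uses two features of $\ell_\infty$: coordinates that can be changed freely, and an injection into a Hilbert space. A set $\Xi\subset X^*$ is \emph{total} if $\xi(x)=0$ for all $\xi\in\Xi$ implies $x=0$.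

\begin{theorem}\label{thm:general}
Let $X$ be a Banach space that contains an isomorphic copy of $c_0$ and whose dual contains a countable total set. Then $X$ has an equivalent strictly convex norm with the D2P. In particular, this holds for every separable $X$ containing $c_0$.
\end{theorem}

Neither hypothesis can simply be deleted. A finite-dimensional space has a finite total set and no strictly convex norm with the LD2P; and $\ell_\infty(\Gamma)$ with $\Gamma$ uncountable contains $c_0$ and has no strictly convex renorming.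

For dual norms the SD2P is out of reach.

\begin{theorem}\label{thm:dual}
If $Y$ is a Banach space with $Y^*$ strictly convex, then $Y^*$ fails the SD2P. Hence no strictly convex dual norm on $\ell_\infty$, such as that of Theorem~\ref{thm:linfty}, has the SD2P.
\end{theorem}

So among dual norms on $\ell_\infty$, strict convexity is compatible with the LD2P and the D2P but never with the SD2P. We do not settle whether a non-dual strictly convex norm on $\ell_\infty$ can have the SD2P.

\section{The standard renorming and how to repair it}\label{sec:idea}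

Let $e_n$ be the unit vectors of $\ell_\infty$. They form a weakly null sequence: for $x^*\in\ell_\infty^*$ and suitable signs, $\sum_{n\le N}|x^*(e_n)|=x^*\big(\sum_{n\le N}\pm e_n\big)\le\|x^*\|$, so $x^*(e_n)\to0$. We use repeatedly that a relatively weakly open subset $W$ of a ball, with $f\in W$, contains a tail of every sequence in that ball converging weakly to $f$.

This gives the D2P for the supremum norm. For $f\in W$, reset the $n$th coordinate to $\pm1$: the points $g_n^\pm=f+(\pm1-f(n))e_n$ lie in the ball, converge weakly to $f$, and satisfy $\|g_n^+-g_n^-\|_\infty=2$.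

Strict convexity is imported from a Hilbert space. Let $u_i$ be the unit vectors of $\ell_2$ and define
\begin{equation}\label{eq:T}
T:\ell_\infty\to\ell_2,\qquad Tf=\big(2^{-i/2}f(i)\big)_{i\ge1}.
\end{equation}
Then $T$ is injective, $\|Tf\|_2\le\|f\|_\infty$ and $\|Te_n\|_2=2^{-n/2}$.

\begin{example}\label{ex:naive}
Let $\varepsilon>0$ and $q(f)=\|f\|_\infty+\varepsilon\|Tf\|_2$. This norm is strictly convex: if $q(f)=q(g)=1$ and $q(f+g)=2$, then $\|Tf+Tg\|_2=\|Tf\|_2+\|Tg\|_2$, so $Tf$ and $Tg$ are positively proportional, hence so are $f$ and $g$, and $f=g$. But $q$ fails the LD2P. Put $\theta=2^{-1/2}$ and $c=(1+\varepsilon\theta)^{-1}$, so that $1-c=\varepsilon\theta c$. Since $q(f)\ge(1+\varepsilon\theta)|f(1)|$ with equality for $f=e_1$, the functional $x^*(f)=f(1)/c$ has norm one. If $f\in S(x^*,\alpha)$, then $q(f)\le1$ and $f(1)>c(1-\alpha)$, so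
\[
\|f\|_\infty\le1-\varepsilon\|Tf\|_2\le1-\varepsilon\theta c(1-\alpha),\qquad \|Tf\|_2\le\frac{1-\|f\|_\infty}{\varepsilon}\le\frac{1-c(1-\alpha)}{\varepsilon}.
\]
As $\alpha\to0$, these two bounds tend to $c$ and $\theta c$. Therefore
\[
\|Tf-\theta cu_1\|_2^2=\|Tf\|_2^2-2\theta^2cf(1)+\theta^2c^2\to0
\]
uniformly over the slice, and $q(f-g)\le\|f\|_\infty+\|g\|_\infty+\varepsilon\|Tf-Tg\|_2\le 2c+o(1)$ for $f,g\in S(x^*,\alpha)$. Thin slices have diameter less than $2$, because $c<1$.
\end{example}

The failure has a simple cause. Near $f=ce_1$ every coordinate pays the same penalty $\varepsilon\|Tf\|_2$, so no coordinate can be raised above $c$. The repair is to let different coordinates pay different penalties. Split $\mathbb N$ into infinite blocks $A_1,A_2,\dots$, attach to $A_k$ an even convex function $\psi_k\ge0$ on $B_{\ell_2}$ with $\psi_k(0)=0$, and take as the new unit ball the set of $f\in B_{\ell_\infty}$ with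
\begin{equation}\label{eq:scheme}
\Psi(f)=\sup_k\Big(\sup_{n\in A_k}|f(n)|+\varepsilon\psi_k(Tf)\Big)\le1 .
\end{equation}
Test this at a multiple $f$ of $e_1$ with $\Psi(f)\le1$. Suppose that all $\psi_l$ are $L$-Lipschitz and that one of them, $\psi_k$, vanishes on the line $\mathbb Ru_1$. Let $n\in A_k$, $n>1$, and $g=f\pm e_n$. In block $k$ the coordinates of $g$ are bounded by $1$ and the penalty $\psi_k(Tg)$ is at most $L2^{-n/2}$. In the other blocks the coordinates are unchanged and the penalty moves by at most $L2^{-n/2}$. So $\Psi(f\pm e_n)\le1+\varepsilon L2^{-n/2}$: the full height $1$ is again almost available, but only in the coordinates of $A_k$. Since $A_k$ is infinite, that is enough.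

To do this at every $f$ we need $\inf_k\psi_k(z)=0$ for each $z\in B_{\ell_2}$. This limits how convex the penalties can be: if $\psi_k(z)=0$, then $\psi_k$ vanishes on the segment $[-z,z]$, so it is not strictly convex. But a line through the origin meets the unit sphere of any norm in just two antipodal points, so flatness along such a line is harmless. We therefore look for convex functions that vanish on a prescribed line $\mathbb Rw$ and are affine on no segment other than those on lines through the origin.

The first candidate, the squared distance $\|z\|_2^2-\langle z,w\rangle^2$ to the line spanned by a unit vector $w$, is constant along every line parallel to $w$, and this can be fatal.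

\begin{example}\label{ex:flat}
Let $\varepsilon\in(0,1)$, let $\psi_k(z)=\|z\|_2^2-\langle z,w_k\rangle^2$ with unit vectors $w_k$, and suppose that $w_1=u_1$ and $1\notin A_1$. Fix $n\in A_1$, so $n\ge2$, and let $s\in(0,1)$ solve $s+\varepsilon2^{-n}s^2=1$. For $f=se_n+te_1$ with $|t|\le\frac14$, the term $k=1$ in \eqref{eq:scheme} equals $1$, and the other terms are at most $|t|+2^{-n}s^2+t^2/2<1$. Thus $\Psi=1$ on a segment. For $r>1$, either $rf\notin B_{\ell_\infty}$ or $\Psi(rf)\ge r\Psi(f)>1$ by convexity, so the segment lies on the boundary of the new ball.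
\end{example}

\section{A convex function vanishing on a line}\label{sec:phi}

Consider the plane with $w=(1,0)$ and $x=(a,b)$. The squared distance to $\mathbb Rw$ is $b^2$, and it must be bent in the direction of $a$ without changing its zero set. Divide it by a positive, strictly concave function of $a$:
\[
\varphi(a,b)=\frac{b^2}{y},\qquad y=2-a^2\in[1,2]\ \text{ on the unit disc}.
\]
Then $\varphi_{bb}=2/y$, $\varphi_{ab}=4ab/y^2$, $\varphi_{aa}=b^2(2/y^2+8a^2/y^3)$, and
\[
\varphi_{aa}\varphi_{bb}-\varphi_{ab}^2=\frac{4b^2}{y^3}.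
\]
The Hessian is positive semidefinite, and it is definite off the axis $b=0$, on which $\varphi$ vanishes. Figure~\ref{fig:levels} compares the level sets.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\begin{scope}
\clip (0,0) circle (1);
\draw[dashed] (-1,0.4)--(1,0.4) (-1,-0.4)--(1,-0.4) (-1,0.8)--(1,0.8) (-1,-0.8)--(1,-0.8);
\draw[thick] (0,0) ellipse (1.414 and 0.4);
\draw[thick] (0,0) ellipse (1.414 and 0.8);
\end{scope}
\draw (0,0) circle (1);
\draw[ultra thick] (-1,0)--(1,0);
\fill (1,0) circle (0.03) node[right] {$w$};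
\end{tikzpicture}
\caption{The unit disc with $w=(1,0)$. Dashed: the level sets $b=\pm h$ of $b^2$ for $h=0.4$ and $h=0.8$, which are segments parallel to $w$. Solid arcs: the level sets of $b^2/(2-a^2)$ through $(0,\pm h)$, which lie on the ellipses $a^2/2+b^2/h^2=1$. Both functions vanish exactly on the thick diameter.}
\label{fig:levels}
\end{figure}

One more difficulty shapes the general definition. The supremum in \eqref{eq:scheme} need not be attained, so we must pass to limits in $k$. The unit sphere of $\ell_2$ is not compact, but $B_{\ell_2}$ is weakly sequentially compact. We therefore allow every $w\in B_{\ell_2}$ and use formulas that depend on $w$ only through $\langle x,w\rangle$. For $w\in B_{\ell_2}$ put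
\[
N_w(x)=\|x\|_2^2-\langle x,w\rangle^2\quad(x\in\ell_2),
\]
\[
y_w(x)=2-\langle x,w\rangle^2\in[1,2],\qquad \varphi_w(x)=\frac{N_w(x)}{y_w(x)}\quad(x\in B_{\ell_2}).
\]
By the Cauchy--Schwarz inequality, $N_w$ is a nonnegative quadratic form, so $\sqrt{N_w}$ is a seminorm, and $\sqrt{N_w}\le\|\cdot\|_2$. Its zero set lies in $\mathbb Rw$, because
\begin{equation}\label{eq:zero}
\|z-\langle z,w\rangle w\|_2^2=N_w(z)-\langle z,w\rangle^2\big(1-\|w\|_2^2\big)\le N_w(z).
\end{equation}

\begin{lemma}\label{lem:phi}
Let $w\in B_{\ell_2}$.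
\begin{itemize}
\item[(a)] $\varphi_w$ is even, $\varphi_w(0)=0$, and $0\le\varphi_w(x)\le N_w(x)\le\|x\|_2^2$.
\item[(b)] $|\varphi_w(x)-\varphi_w(x')|\le4\|x-x'\|_2$ for $x,x'\in B_{\ell_2}$.
\item[(c)] $\varphi_w$ is convex on $B_{\ell_2}$.
\item[(d)] If $x_0,x_1\in B_{\ell_2}$ and $m=\frac12(x_0+x_1)$ satisfy $\varphi_w(m)=\frac12\varphi_w(x_0)+\frac12\varphi_w(x_1)$, then $x_0$ and $x_1$ are linearly dependent.
\item[(e)] If $v_j\in B_{\ell_2}$ and $v_j\to w$ weakly, then $\varphi_{v_j}(x)\to\varphi_w(x)$ for each $x\in B_{\ell_2}$.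
\end{itemize}
\end{lemma}

\begin{proof}
Write $N=N_w$, $y=y_w$, $\varphi=\varphi_w$. Part (a) follows from $y\ge1$. Part (e) holds because $\varphi_v(x)=(\|x\|_2^2-t^2)/(2-t^2)$ with $t=\langle x,v\rangle\in[-1,1]$.

(b) Let $\delta=\|x-x'\|_2$. Factoring differences of squares,
\[
|N(x)-N(x')|\le\sqrt{N(x-x')}\,\big(\sqrt{N(x)}+\sqrt{N(x')}\big)\le2\delta,
\]
\[
|y(x)-y(x')|=|\langle x-x',w\rangle|\,|\langle x+x',w\rangle|\le2\delta .
\]
Since $y\ge1$ and $N\le1$ on $B_{\ell_2}$,
\[
|\varphi(x)-\varphi(x')|\le\frac{|N(x)-N(x')|}{y(x)}+N(x')\,\frac{|y(x')-y(x)|}{y(x)y(x')}\le4\delta .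
\]

(c) We compute the midpoint defect exactly, in two parts: one comes from the convexity of $(x,y)\mapsto N(x)/y$, the other from the concavity of $y$. Let $x_0,x_1,m$ be as in (d), and put $a_i=\langle x_i,w\rangle$, $y_i=y(x_i)$, $N_i=N(x_i)$, $\bar y=\frac12(y_0+y_1)$. Let $\beta$ be defined by $N(x_0+x_1)=N_0+2\beta+N_1$; it is the value at $(x_0,x_1)$ of the bilinear form of $N$. Then
\begin{align*}
&N_0y_1(y_0+y_1)+N_1y_0(y_0+y_1)-y_0y_1(N_0+2\beta+N_1)\\
&\qquad=y_1^2N_0-2y_0y_1\beta+y_0^2N_1=N(y_1x_0-y_0x_1).
\end{align*}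
Divide by $2y_0y_1(y_0+y_1)$ and use $N(x_0+x_1)=4N(m)$ and $y_0+y_1=2\bar y$:
\[
\tfrac12\varphi(x_0)+\tfrac12\varphi(x_1)-\frac{N(m)}{\bar y}=\frac{N(y_1x_0-y_0x_1)}{2y_0y_1(y_0+y_1)} .
\]
Moreover,
\[
y(m)-\bar y=\frac{a_0^2+a_1^2}{2}-\Big(\frac{a_0+a_1}{2}\Big)^2=\Big(\frac{a_0-a_1}{2}\Big)^2 .
\]
Adding $N(m)/\bar y-N(m)/y(m)$ to both sides of the previous identity gives
\begin{equation}\label{eq:defect}
\tfrac12\varphi(x_0)+\tfrac12\varphi(x_1)-\varphi(m)=\frac{N(y_1x_0-y_0x_1)}{2y_0y_1(y_0+y_1)}+\frac{N(m)\,(a_0-a_1)^2}{4\,\bar y\,y(m)} .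
\end{equation}
Both terms are nonnegative, so $\varphi$ is midpoint convex; being continuous by (b), it is convex.

(d) Now both terms on the right of \eqref{eq:defect} vanish. So $N(y_1x_0-y_0x_1)=0$, and either $a_0=a_1$ or $N(m)=0$.

If $a_0=a_1$, then $y_0=y_1$, hence $N(x_0-x_1)=0$. This reads $\|x_0-x_1\|_2^2=(a_0-a_1)^2=0$, so $x_0=x_1$.

If $N(m)=0$, then by \eqref{eq:zero} both $z=x_0+x_1$ and $z'=y_1x_0-y_0x_1$ lie in $\mathbb Rw$. Since $(y_0+y_1)x_0=y_0z+z'$ and $(y_0+y_1)x_1=y_1z-z'$, both $x_0$ and $x_1$ lie in $\mathbb Rw$.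
\end{proof}

The second term in \eqref{eq:defect} is what the denominator buys: it excludes segments parallel to $w$ whose midpoint is off the line $\mathbb Rw$.

\section{The construction}\label{sec:construction}

We work in a setting that covers $\ell_\infty$, $c_0$ and the spaces of Theorem~\ref{thm:general} at once. Let $(X,\|\cdot\|)$ be a Banach space with vectors $e_n\in X$, functionals $e_n^*\in X^*$, a seminorm $d$ on $X$ and a linear map $T:X\to\ell_2$ such that
\begin{itemize}
\item[(S1)] $(e_n)$ is weakly null and $e_n^*(e_m)=\delta_{nm}$;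
\item[(S2)] $\|x\|=\max\{d(x),\sup_n|e_n^*(x)|\}$ and $d(x+te_n)=d(x)$ for all $x\in X$, $t\in\mathbb R$, $n\in\mathbb N$;
\item[(S3)] $T$ is injective, $\|Tx\|_2\le\|x\|$ for all $x\in X$, and $\|Te_n\|_2\to0$.
\end{itemize}
The functionals $e_n^*$ play the role of coordinates. The seminorm $d$ measures what the coordinates do not see, and it ignores a change of one coordinate.

Fix $\varepsilon\in(0,1)$, a partition of $\mathbb N$ into infinite sets $A_1,A_2,\dots$, and a sequence $(w_k)$ that is dense in $S_{\ell_2}$. Let $B=\{x\in X:\|x\|\le1\}$, so that $T(B)\subset B_{\ell_2}$. Define the seminorms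
\[
p_k(x)=\max\Big\{d(x),\sup_{n\in A_k}|e_n^*(x)|\Big\},
\]
which satisfy $\sup_kp_k=\|\cdot\|$, and for $x\in B$ put
\[
\varphi_k(x)=\varphi_{w_k}(Tx),\qquad \Phi_k(x)=p_k(x)+\varepsilon\varphi_k(x),\qquad \Phi(x)=\sup_k\Phi_k(x).
\]
By Lemma~\ref{lem:phi}(a)--(c), $\Phi$ is convex and even on $B$, $\Phi(0)=0$, and
\begin{equation}\label{eq:Phi}
\|x\|\le\Phi(x)\le\|x\|+\varepsilon\|x\|^2,\qquad|\Phi(x)-\Phi(x')|\le(1+4\varepsilon)\|x-x'\| .
\end{equation}
The function $\Phi$ is not homogeneous, so it is not a norm. We use its sublevel set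
\[
C=\{x\in B:\Phi(x)\le1\}
\]
and the gauge $\|x\|_C=\inf\{t>0:x\in tC\}$. Recall that if $C$ is closed, convex and symmetric and $aB\subset C\subset B$ with $a>0$, then the gauge is a norm with closed unit ball $C$, and $\|\cdot\|\le\|\cdot\|_C\le a^{-1}\|\cdot\|$.

\begin{lemma}\label{lem:ball}
\begin{itemize}
\item[(a)] $\|\cdot\|_C$ is a norm on $X$ with closed unit ball $C$, and $\|\cdot\|\le\|\cdot\|_C\le(1+\varepsilon)\|\cdot\|$.
\item[(b)] If $\|x\|_C=1$, then $\Phi(x)=1$.
\item[(c)] If $x\in B$, $\rho\ge1$ and $\Phi(x)\le\rho$, then $x/\rho\in C$.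
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $C$ is closed, convex and symmetric because $\Phi$ is continuous, convex and even. If $\|x\|\le(1+\varepsilon)^{-1}$, then $\Phi(x)\le(1+\varepsilon)\|x\|\le1$ by \eqref{eq:Phi}. So $(1+\varepsilon)^{-1}B\subset C\subset B$.

(b) We have $x\in C$, so $\Phi(x)\le1$. If $\Phi(x)<1$, then $\|x\|<1$ by \eqref{eq:Phi}, and by continuity there is $r>1$ with $rx\in B$ and $\Phi(rx)\le1$. Then $\|x\|_C\le1/r<1$, a contradiction.

(c) By convexity, $\Phi(x/\rho)\le\rho^{-1}\Phi(x)+(1-\rho^{-1})\Phi(0)\le1$.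
\end{proof}

\begin{proposition}\label{prop:sc}
The norm $\|\cdot\|_C$ is strictly convex.
\end{proposition}

\begin{proof}
Let $f$, $g$ and $m=\frac12(f+g)$ have $\|\cdot\|_C$-norm one; we show that $f=g$. By Lemma~\ref{lem:ball}(b), $\Phi(f)=\Phi(g)=\Phi(m)=1$. Choose indices $k_j$, not necessarily distinct, with $\Phi_{k_j}(m)\to1$. Since $p_{k_j}(m)\le\frac12p_{k_j}(f)+\frac12p_{k_j}(g)$ and $\Phi_{k_j}(f),\Phi_{k_j}(g)\le1$,
\begin{align*}
0\le\varepsilon\Big(\tfrac12\varphi_{k_j}(f)+\tfrac12\varphi_{k_j}(g)-\varphi_{k_j}(m)\Big)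
&\le\tfrac12\Phi_{k_j}(f)+\tfrac12\Phi_{k_j}(g)-\Phi_{k_j}(m)\\
&\le1-\Phi_{k_j}(m)\to0 .
\end{align*}
The midpoint defects only tend to zero, and the functions vary with $j$; to apply Lemma~\ref{lem:phi}(d) we need one function whose defect is exactly zero. Pass to a subsequence along which $w_{k_j}\to w$ weakly, with $w\in B_{\ell_2}$. Lemma~\ref{lem:phi}(e), applied at the three points $Tf$, $Tg$, $Tm$, gives $\varphi_w(Tm)=\frac12\varphi_w(Tf)+\frac12\varphi_w(Tg)$. By Lemma~\ref{lem:phi}(d), $Tf$ and $Tg$ are linearly dependent, and so are $f$ and $g$ because $T$ is injective. As $f\ne0$, we have $g=cf$, and $\|f\|_C=\|g\|_C$ gives $c=\pm1$. The case $c=-1$ would give $m=0$. Hence $f=g$.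
\end{proof}

\begin{proposition}\label{prop:d2p}
The space $(X,\|\cdot\|_C)$ has the D2P.
\end{proposition}

\begin{proof}
Equivalent norms have the same weak topology. Let $W\subset C$ be nonempty and relatively weakly open, $f\in W$, and $0<\eta<1$.

\emph{Choice of the block.} There is $k$ with $\varphi_k(f)<\eta$. If $z=Tf$ is zero, any $k$ will do. Otherwise $\varphi_k(f)\le\|z\|_2^2-\langle z,w_k\rangle^2$, and the right side tends to $0$ along a subsequence of $(w_k)$ converging to $z/\|z\|_2$.

\emph{Resetting a coordinate.} In block $k$ the penalty at $f$ is below $\varepsilon\eta$, which leaves the height $1-\varepsilon\eta\in(0,1)$ free. For $n\in A_k$ let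
\[
g_n^\pm=f+t_n^\pm e_n,\qquad t_n^\pm=\pm(1-\varepsilon\eta)-e_n^*(f),\qquad |t_n^\pm|\le2 .
\]
By (S1) and (S2), $d(g_n^\pm)=d(f)$, $e_n^*(g_n^\pm)=\pm(1-\varepsilon\eta)$, and $e_m^*(g_n^\pm)=e_m^*(f)$ for $m\ne n$. Hence $g_n^\pm\in B$, $p_l(g_n^\pm)=p_l(f)$ for $l\ne k$, and $p_k(g_n^\pm)\le\max\{p_k(f),1-\varepsilon\eta\}$. Put $\delta_n=2\|Te_n\|_2$, so that $\|Tg_n^\pm-Tf\|_2\le\delta_n\to0$. Lemma~\ref{lem:phi}(b) gives $\varphi_l(g_n^\pm)\le\varphi_l(f)+4\delta_n$ for every $l$. Therefore
\begin{align*}
\Phi_l(g_n^\pm)&\le\Phi_l(f)+4\varepsilon\delta_n\le1+4\varepsilon\delta_n\qquad(l\ne k),\\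
\Phi_k(g_n^\pm)&\le\max\{\Phi_k(f),\,1-\varepsilon\eta+\varepsilon\varphi_k(f)\}+4\varepsilon\delta_n\le1+4\varepsilon\delta_n .
\end{align*}

\emph{Returning to $W$.} Let $r_n=(1+4\varepsilon\delta_n)^{-1}$. By Lemma~\ref{lem:ball}(c), $r_ng_n^\pm\in C$. As $n\to\infty$ in the infinite set $A_k$, we have $r_n\to1$ and $t_n^\pm e_n\to0$ weakly, so $r_ng_n^\pm\to f$ weakly, and $r_ng_n^\pm\in W$ for all large $n\in A_k$. Finally,
\[
\|r_ng_n^+-r_ng_n^-\|_C\ge\|r_ng_n^+-r_ng_n^-\|\ge e_n^*(r_ng_n^+-r_ng_n^-)=2r_n(1-\varepsilon\eta).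
\]
So $\operatorname{diam}W\ge2(1-\varepsilon\eta)$ for every $\eta\in(0,1)$, and $\operatorname{diam}W=2$.
\end{proof}

The two proofs use disjoint parts of the data. Strict convexity needs the injectivity of $T$ and holds for any partition and any vectors $w_k\in B_{\ell_2}$. The D2P needs the density of $(w_k)$, infinite blocks, the invariance of $d$, the weak convergence $e_n\to0$, and $\|Te_n\|_2\to0$; the last condition makes a change in a far coordinate almost invisible to all penalties at once.

\section{The spaces $\ell_\infty$ and $c_0$, and spaces containing $c_0$}\label{sec:proofs}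

\begin{proof}[Proof of Theorem~\ref{thm:linfty}]
Take $X=\ell_\infty$, $d=0$, the unit vectors $e_n$, the functionals $e_n^*(f)=f(n)$, and $T$ as in \eqref{eq:T}. Conditions (S1)--(S3) were verified in Section~\ref{sec:idea}. Lemma~\ref{lem:ball}(a) and Propositions~\ref{prop:sc} and~\ref{prop:d2p} give the first assertion.

\emph{The D2P in $c_0$.} The same data restricted to $c_0$ satisfy (S1)--(S3); the sequence $(e_n)$ is weakly null in $c_0$ because every functional on $c_0$ extends to $\ell_\infty$. With the same $A_k$ and $w_k$, the construction in $c_0$ yields the ball $C\cap c_0$, whose gauge is the restriction of $\|\cdot\|_C$. Proposition~\ref{prop:d2p} applies.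

\emph{The bidual.} Since $\|\cdot\|_C$ is equivalent to $\|\cdot\|_\infty$ on $c_0$, the bidual of $(c_0,\|\cdot\|_C)$ is $\ell_\infty$ with some equivalent norm, its weak$^*$ topology is $\sigma(\ell_\infty,\ell_1)$, and the canonical embedding is the inclusion. By Goldstine's theorem, the unit ball of a bidual $Z^{**}$ is the weak$^*$ closure of $B_Z$. So we must show that $C$ is the weak$^*$ closure of $C\cap c_0$.

First, $C$ is weak$^*$ closed. For $f,g\in B=B_{\ell_\infty}$ and $N\in\mathbb N$,
\[
\|Tf-Tg\|_2^2\le\sum_{i\le N}2^{-i}|f(i)-g(i)|^2+4\cdot2^{-N},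
\]
so $T$ is weak$^*$-to-norm continuous on $B$, and each $\varphi_k$ is weak$^*$ continuous on $B$ by Lemma~\ref{lem:phi}(b). Each $p_k$ is a supremum of the weak$^*$ continuous functions $f\mapsto|f(n)|$. Hence $\Phi$ is weak$^*$ lower semicontinuous on the weak$^*$ closed set $B$, and $C=\{f\in B:\Phi(f)\le1\}$ is weak$^*$ closed.

Second, $C\cap c_0$ is weak$^*$ dense in $C$. Let $f\in C$ and let $P_nf=\sum_{i\le n}f(i)e_i$. Then $p_k(P_nf)\le p_k(f)$ for all $k$, and $\|Tf-TP_nf\|_2\le2^{-n/2}$. By Lemma~\ref{lem:phi}(b), $\Phi(P_nf)\le\rho_n$ with $\rho_n=1+4\varepsilon2^{-n/2}$, so $P_nf/\rho_n\in C\cap c_0$ by Lemma~\ref{lem:ball}(c). This sequence is bounded and converges to $f$ coordinatewise, hence weak$^*$.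
\end{proof}

For Theorem~\ref{thm:general} it remains to renorm $X$ so that (S2) holds. The coordinates of the copy of $c_0$ control only that copy; the distance to the copy controls the rest and is invariant under adding multiples of $e_n$.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $\|\cdot\|_0$ be the given norm of $X$ and let $J:c_0\to Z$ be an isomorphism onto a closed subspace $Z\subset X$. Let $e_n\in Z$ be the image under $J$ of the $n$th unit vector, and let $e_n^*\in X^*$ be a Hahn--Banach extension of the functional $z\mapsto(J^{-1}z)(n)$ on $Z$, so that $|e_n^*(x)|\le M\|x\|_0$ with $M=\|J^{-1}\|$. Then $e_n^*(e_m)=\delta_{nm}$, and $(e_n)$ is weakly null because $x^*\circ J\in c_0^*$ for every $x^*\in X^*$. This is (S1). Put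
\[
d(x)=\inf_{z\in Z}\|x-z\|_0,\qquad\|x\|=\max\Big\{d(x),\sup_n|e_n^*(x)|\Big\}.
\]
Both are seminorms, and $d(x+te_n)=d(x)$ since $e_n\in Z$.

The seminorm $\|\cdot\|$ is a norm equivalent to $\|\cdot\|_0$. Indeed, $\|x\|\le\max\{1,M\}\|x\|_0$. Conversely, if $\|x\|<a$, pick $z\in Z$ with $\|x-z\|_0<a$. Then $|e_n^*(z)|\le|e_n^*(x)|+M\|x-z\|_0\le(1+M)a$ for all $n$, so
\[
\|z\|_0\le\|J\|\,\|J^{-1}z\|_\infty=\|J\|\sup_n|e_n^*(z)|\le\|J\|(1+M)a,
\]
and $\|x\|_0\le\big(1+\|J\|(1+M)\big)a$. Thus (S2) holds.

Enumerate the countable total set as a sequence $(\xi_i)$ and rescale so that $|\xi_i(x)|\le\|x\|$ for all $x$. Let $Tx=(2^{-i/2}\xi_i(x))_{i\ge1}$. Then $T$ is injective because $(\xi_i)$ is total, and $\|Tx\|_2\le\|x\|$. Also $\|e_n\|=1$ and $\xi_i(e_n)\to0$ for each $i$, so $\|Te_n\|_2^2=\sum_i2^{-i}\xi_i(e_n)^2\to0$ by dominated convergence. This is (S3), and Lemma~\ref{lem:ball}(a) with Propositions~\ref{prop:sc} and~\ref{prop:d2p} gives the required norm.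

If $X$ is separable, take a dense sequence $(x_i)$ in $S_X$ and $\xi_i\in S_{X^*}$ with $\xi_i(x_i)=1$. For $x\in S_X$ and $\|x-x_i\|_0<1$ we have $\xi_i(x)\ge1-\|x-x_i\|_0>0$, so $(\xi_i)$ is total.
\end{proof}

\section{Dual norms and the strong diameter two property}\label{sec:dual}

For the supremum norm, the argument of Section~\ref{sec:idea} also gives the SD2P: given points $f_i$ in slices $S_i$, reset the same far coordinate of every $f_i$ to $\pm1$. The proof of Proposition~\ref{prop:d2p} does not extend in this way, because the block is chosen according to the direction of $Tf$, and different points $f_i$ call for different blocks. Theorem~\ref{thm:dual} says that no strictly convex dual norm avoids this loss.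

The model for the proof is $Y=\ell_1$: the functionals $(\pm\frac12,1,1,\dots)\in\ell_\infty$ and their midpoint all have norm one. We show that the SD2P of $Y^*$ produces in $Y$ vectors that behave almost like the basis of $\ell_1$, and then imitate these two functionals. A Banach space $Y$ is \emph{octahedral} if for every finite-dimensional subspace $E\subset Y$ and every $\delta>0$ there is $y\in S_Y$ with
\begin{equation}\label{eq:octa}
\|e+ty\|\ge(1-\delta)(\|e\|+|t|)\qquad(e\in E,\ t\in\mathbb R).
\end{equation}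
A \emph{weak$^*$ slice} of $B_{Y^*}$ is a set $\{F\in B_{Y^*}:F(v)>1-\alpha\}$ with $v\in S_Y$ and $\alpha>0$. It is a slice, since $F\mapsto F(v)$ is a norm-one functional on $Y^*$. The next lemma is a known theorem \cite{BLR}, see also \cite{HLP}; we include a short proof.

\begin{lemma}\label{lem:octa}
If every convex combination of weak$^*$ slices of $B_{Y^*}$ has diameter $2$, then $Y$ is octahedral.
\end{lemma}

\begin{proof}
Let $E\ne\{0\}$ be finite-dimensional, $\delta>0$ and $\alpha=\delta/2$; the case $E=\{0\}$ is trivial. By compactness there are $v_1,\dots,v_n\in S_E$ such that every point of $S_E$ is within $\alpha$ of some $v_i$. Let $S_i=\{F\in B_{Y^*}:F(v_i)>1-\alpha\}$. Since $\frac1n\sum_iS_i$ has diameter $2$, there are $F_i,G_i\in S_i$ and $y\in S_Y$ with $\frac1n\sum_i(F_i-G_i)(y)>2-\alpha/n$. Each summand $(F_i-G_i)(y)$ is at most $2$, so each exceeds $2-\alpha$; hence $F_i(y)>1-\alpha$ and $-G_i(y)>1-\alpha$ for all $i$. Write $e\in E$ as $e=\|e\|v$ with $v\in S_E$, and choose $i$ with $\|v-v_i\|\le\alpha$. Then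 $F_i(v)$ and $G_i(v)$ exceed $1-2\alpha=1-\delta$. For $t\ge0$ we get $\|e+ty\|\ge F_i(e+ty)\ge(1-\delta)(\|e\|+t)$, and for $t<0$ we get $\|e+ty\|\ge G_i(e+ty)\ge(1-\delta)(\|e\|+|t|)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dual}]
Suppose that $Y^*$ has the SD2P. Then $Y$ is octahedral by Lemma~\ref{lem:octa}. We build two different functionals on an increasing chain of subspaces, giving both the same values, closer and closer to $1$, on each new vector. The inequality \eqref{eq:octa} loses a factor $1-\delta$ at each step, so we keep a margin below norm one and spend half of it each time.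

Let $\delta_n=2^{-n-2}$, $y_0\in S_Y$, $E_0=\mathbb Ry_0$, and define $f_\pm$ on $E_0$ by $f_\pm(y_0)=\pm\frac12$. Both have norm $\frac12=1-2\delta_0$. Suppose that $f_\pm$ are defined on a finite-dimensional subspace $E_n$ with norm at most $1-2\delta_n$. Choose $y_{n+1}\in S_Y$ satisfying \eqref{eq:octa} for $E_n$ and $\delta_n$. Then $y_{n+1}\notin E_n$, since otherwise $e=-y_{n+1}$, $t=1$ would give $0\ge2(1-\delta_n)$. Extend $f_\pm$ to $E_{n+1}=E_n\oplus\mathbb Ry_{n+1}$ by $f_\pm(y_{n+1})=1-2\delta_n$. For $e\in E_n$ and $t\in\mathbb R$,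
\[
|f_\pm(e+ty_{n+1})|\le(1-2\delta_n)(\|e\|+|t|)\le\frac{1-2\delta_n}{1-\delta_n}\|e+ty_{n+1}\|\le(1-\delta_n)\|e+ty_{n+1}\|,
\]
because $(1-\delta_n)^2\ge1-2\delta_n$. Since $1-\delta_n=1-2\delta_{n+1}$, the induction continues.

Thus $f_\pm$ have norm at most $1$ on the subspace $\bigcup_nE_n$. Let $F_\pm\in B_{Y^*}$ be Hahn--Banach extensions. Each of $F_+$, $F_-$ and $\frac12(F_++F_-)$ lies in $B_{Y^*}$ and takes the value $1-2\delta_n$ at $y_{n+1}\in S_Y$ for every $n$, so all three have norm one. But $F_+(y_0)\ne F_-(y_0)$, so $Y^*$ is not strictly convex. This proves the first assertion. The second follows, and it covers the norm of Theorem~\ref{thm:linfty}, which is the dual norm of $Y=(c_0,\|\cdot\|_C)^*$.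
\end{proof}

\begin{thebibliography}{9}

\bibitem{AHLT}
Trond A. Abrahamsen, Petr H\'ajek, Vegard Lima, Stanimir Troyanski,
\emph{Strictly convex norms and the local diameter two property},
arXiv:2410.18473 (2024).

\bibitem{BLR}
Becerra Guerrero, L\'opez-P\'erez, Rueda Zoca,
\emph{Octahedral norms and convex combination of slices in Banach spaces},
J. Funct. Anal. (2014).

\bibitem{HLP}
Haller, Langemets, P\~oldvere,
\emph{On duality of diameter 2 properties},
J. Convex Anal. (2015).

\end{thebibliography}
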